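# Pure resolutions of the unions of scrolls $X_e(a,a)$

## Roots of unity decide purity

Let $\mathbb F$ be a field and $e=(e_1,e_2)\in\mathbb F^2$ with $e_2\ne0$. Write
$$z^2-e_1z+e_2=(z-t_1)(z-t_2),\qquad q:=t_2/t_1,$$
with $t_1,t_2$ in an algebraic closure of $\mathbb F$; both are nonzero because $t_1t_2=e_2\neq 0$. For integers $a,b\ge1$ there is a surface $X_e(a,b)\subset\mathbb P^{a+b+1}$, defined right after the statements. Exchanging $t_1$ and $t_2$ replaces $q$ by $1/q$, which has the same multiplicative order.

**Theorem A.** Let $\operatorname{char}\mathbb F=0$, $a\ge 1$ and $e_2\ne0$. Then $X_e(a,a)$ has a pure resolution if and only if $q$ is not a root of unity of order $k$ with $2\le k\le\frac{a+1}2$.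

Theorem A follows from a finer statement. Let $k\in\{2,3,\dots\}\cup\{\infty\}$ be the multiplicative order of $q$ if $q\ne1$, and $k:=\infty$ if $q=1$. Write $K_{p,j}(X_e)=\mathrm{Tor}^S_p(S/I,\mathbb F)_{p+j}$, where $S/I$ is the homogeneous coordinate ring of $X_e(a,b)$.

**Theorem B.** Let $\operatorname{char}\mathbb F=0$, $e_2\ne0$, $a,b\ge1$, and $c:=\min(a,b,2k-2)$. Then
$$K_{p,1}(X_e(a,b))\neq0\iff 1\le p\le a+b-1-c,\qquad K_{p,2}(X_e(a,b))\ne0\iff c\le p\le a+b-2 .$$
The non-vanishing half, hence also the non-purity half of Theorem A, holds in every characteristic.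

**Corollary C.** For each $a\ge 1$ there is an integer $M_a\ge1$ such that the equivalence of Theorem A holds over every field of characteristic $p\nmid M_a$.

Now the vocabulary.

**Definition (correspondence scroll).** Let $B=\mathbb F[u_0,u_1,v_0,v_1]$ be the bihomogeneous coordinate ring of $\mathbb P^1\times\mathbb P^1$ and $S=\mathbb F[x_0,\dots,x_a,y_0,\dots,y_b]$. For a subscheme $Z\subset\mathbb P^1\times\mathbb P^1$ with bihomogeneous ideal $I_Z$, the correspondence scroll $C(Z;a,b)\subset\mathbb P^{a+b+1}$ is defined by the kernel of
$$S\to B/I_Z,\qquad x_i\mapsto u_0^{a-i}u_1^i,\quad y_j\mapsto v_0^{b-j}v_1^j .$$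

Geometrically, place the rational normal curves $\nu_a(\mathbb P^1)$ and $\nu_b(\mathbb P^1)$ in the complementary subspaces $\{y=0\}$ and $\{x=0\}$; then $C(Z;a,b)$ is the union of the lines joining $\nu_a(P)$ to $\nu_b(P')$ for $(P,P')\in Z$. As an example, if $Z$ is the diagonal $u_0v_1=u_1v_0$ and $a=b=1$, we get the quadric $x_0y_1=x_1y_0$ in $\mathbb P^3$. In general the diagonal gives the rational normal scroll $S(a,b)$.

**Definition ($X_e(a,b)$).** Let
$$f=u_0^2v_1^2-e_1u_0u_1v_0v_1+e_2u_1^2v_0^2=\delta_1\delta_2,\qquad \delta_i=u_0v_1-t_iu_1v_0,$$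
let $Z_e=\{f=0\}$, and put $X_e(a,b)=C(Z_e;a,b)$.

If $t_1\neq t_2$, then $Z_e$ is the union of the graphs of two automorphisms of $\mathbb P^1$. In the coordinates $u_1/u_0$ and $v_1/v_0$ these are multiplication by $t_1$ and by $t_2$. So $X_e(a,b)$ is a union of two scrolls. If $t_1=t_2=1$, then $Z_e$ is the double diagonal, and $X_e(a,b)$ is the K3 carpet $X(a,b)$: the unique double structure on $S(a,b)$ with trivial canonical sheaf and $H^1(\mathcal O)=0$. (That our scheme has these properties is checked below.) For $a=b=1$ the carpet is the double quadric $(x_0y_1-x_1y_0)^2=0$.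

**Definition (pure resolution).** $X_e(a,a)$ has a pure resolution if in the minimal graded free resolution $F_\bullet$ of $S/I$ over $S$ each $F_p$ is generated in a single degree. In terms of $\beta_{p,j}=\dim K_{p,j}$: for each $p$ at most one $\beta_{p,j}$ is nonzero.

For instance, the Koszul complex on three quadrics has generators in degrees $0,2,4,6$, so it is pure; the Koszul complex on $x_0^2,x_1^3$ is not, since $F_1$ has generators of degrees $2$ and $3$.

The problem comes from the paper of David Eisenbud and Frank-Olaf Schreyer, "Equations and Syzygies of K3 Carpets and Unions of Scrolls", arXiv:1804.08011 (2018). The conjecture reads: in characteristic $0$, $X_e(a,a)$ has a pure resolution unless $q\ne1$ is a $k$-th root of unity for some $k\le\frac{a+1}2$. An element $q\ne1$ is a $k$-th root of unity for such a $k$ exactly when its order lies between $2$ and $\frac{a+1}2$. So Theorem A says that the conjecture is true and that every exception it allows is a real exception.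

## The surfaces for $a=b=1$ and $a=b=2$

For $a=b=1$ we have $S=B$, and $X_e(1,1)\subset\mathbb P^3$ is the quartic surface
$$x_0^2y_1^2-e_1x_0x_1y_0y_1+e_2x_1^2y_0^2=0 .$$
A hypersurface has a pure resolution, and no $k$ satisfies $2\le k\le 1$. So Theorem A holds for $a=1$, over any field.

For $a=b=2$ the kernel of $S\to B$ is generated by $x_0x_2-x_1^2$ and $y_0y_2-y_1^2$; let $A$ be the image. The form $f$ itself lies in $A$, as the image of
$$x_0y_2-e_1x_1y_1+e_2x_2y_0 .$$
If $w\in B$ and $fw\in A$, then every bidegree occurring in $fw$ is even in both entries, hence so is every bidegree occurring in $w$, so $w\in A$. Thus $fB\cap A=fA$, and $S/I=A/fA$ is a complete intersection of three quadrics. It is pure for every $e$, in agreement with Theorem A, because $\frac{a+1}2<2$. In Theorem B, $c=2$ for every $q$, and the only nonzero groups in rows $1$ and $2$ are $K_{1,1}$ and $K_{2,2}$. The first possible exception is $a=3$, $q=-1$, that is, $e_1=0$. We treat it by hand once we have duality.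

## Published theorems and Koszul cohomology of stable curves

The proof uses the following results as black boxes.

**(T1)** (C. Raicu, S. Sam, *Bi-graded Koszul modules, K3 carpets, and Green's conjecture*, Compositio Math. 158 (2022).) In characteristic $0$ the K3 carpet $X(a,b)$ satisfies $K_{p,2}(X(a,b))=0$ for $p<\min(a,b)$.

**(T2)** (C. Voisin, *Green's canonical syzygy conjecture for generic curves of odd genus*, Compositio Math. 141 (2005), together with A. Hirschowitz, S. Ramanan, *New evidence for Green's conjecture on syzygies of canonical curves*, Ann. Sci. ENS 31 (1998).) Let $h\ge2$ and let $C$ be a smooth projective complex curve of genus $2h+1$ with $K_{h,1}(C,\omega_C)\ne0$. Then $C$ has a nonconstant map to $\mathbb P^1$ of degree $\le h+1$.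

**(T3)** (Deligne–Mumford, Knudsen.) $\overline{\mathcal M}_g$ is a smooth irreducible Deligne–Mumford stack of dimension $3g-3$. Its boundary is a divisor with irreducible components $\Delta_i$, $0\le i\le g/2$. Every curve in $\Delta_i$ with $i\ge1$ has a separating node. Every stable curve with a non-separating node lies in $\Delta_0$.

Recall that a stable curve is a connected nodal projective curve whose dualizing sheaf $\omega$ is ample. For a stable curve $C$ of genus $g$ put $V=H^0(\omega_C)$. Then $K_{p,j}(C,\omega_C)$ is the homology at the middle of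
$$\wedge^{p+1}V\otimes H^0(\omega^{j-1})\to\wedge^pV\otimes H^0(\omega^j)\to\wedge^{p-1}V\otimes H^0(\omega^{j+1}).$$
For $j=1$ we have $H^0(\mathcal O_C)=\mathbb C$, and $\wedge^{p+1}V\to\wedge^pV\otimes V$ is injective, so
$$K_{p,1}(C,\omega_C)=\ker\big((\wedge^pV\otimes V)/\wedge^{p+1}V\to\wedge^{p-1}V\otimes H^0(\omega^2)\big).\tag{1}$$
Here $h^0(\omega)=g$. For $m\ge2$ the group $H^1(\omega^m)$ is dual to $H^0(\omega^{1-m})$, which is $0$ because $\omega^{1-m}$ has negative degree on every component of the reduced curve $C$. So the spaces $H^0(\omega^m)$, $m\ge1$, form vector bundles on $\overline{\mathcal M}_g$ compatible with base change. By (1), $K_{p,1}$ is fibrewise the kernel of a map of vector bundles, and therefore the locus $\{K_{p,1}\neq0\}$ is closed in $\overline{\mathcal M}_g$.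

## The coordinate ring is Gorenstein with $\omega_{S/I}=S/I$

In this section $\mathbb F$ is any field. The aim is to reduce Theorems A and B to one vanishing and one non-vanishing statement.

**Step 1: an exact sequence for $S/I$.** The purpose is to express $S/I$ through rings whose canonical modules we know. Put $R_a=\bigoplus_m\mathbb F[u]_{am}$ and $M_a=\bigoplus_m\mathbb F[u]_{am-2}$, and use $R_b,M_b$ for the same objects in $v$. The image of $S\to B$ is $A:=R_a\otimes R_b=\bigoplus_{m,n}B_{(am,bn)}$. We put bidegree index $(m,n)$ in degree $m+n$. An element $fw$ lies in $A$ exactly when $w$ has components only in bidegrees $(am-2,bn-2)$, so $fB\cap A=f\cdot(M_a\otimes M_b)$. Since $B$ is a domain, multiplication by $f$ is injective, and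
$$0\to M_a\otimes M_b\xrightarrow{\ f\ }A\to S/I\to0\tag{2}$$
is an exact sequence of graded $S$-modules. The module $M_a\otimes M_b$ lives in bidegree indices with $m,n\ge1$, so it vanishes in degrees $\le 1$. As $S_1\to A_1$ is an isomorphism, $I_0=I_1=0$.

**Step 2: $S/I$ is Cohen–Macaulay (CM) of dimension 3.** This makes duality available. The ring $R_a$ is CM of dimension $2$ with canonical module $M_a=\bigoplus_mH^0(\mathbb P^1,\omega_{\mathbb P^1}(am))$. Hence $A$ is CM of dimension $4$ with $\omega_A=M_a\otimes M_b$, and $\omega_A$ is a CM module of dimension $4$. By the depth lemma, (2) gives $\operatorname{depth}S/I\ge3$. On the other hand $S/I$ is the quotient of the $4$-dimensional domain $A$ by a nonzero ideal, so $\dim S/I\le3$.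

**Step 3: $\omega_{S/I}\cong S/I$ with no shift.** This gives the symmetry of the Betti numbers. Let $\omega_S=S(-a-b-2)$. Since $A$ has codimension $a+b-2$ in $S$, the groups $\mathrm{Ext}^i_S(A,\omega_S)$ vanish for $i\ne a+b-2$. The change-of-rings spectral sequence $\mathrm{Ext}_A^i(N,\mathrm{Ext}_S^j(A,\omega_S))\Rightarrow\mathrm{Ext}_S^{i+j}(N,\omega_S)$ then gives $\mathrm{Ext}^{a+b-2}_S(N,\omega_S)=\mathrm{Hom}_A(N,\omega_A)$ for finitely generated $A$-modules $N$. Recall also $\mathrm{Hom}_A(\omega_A,\omega_A)=A$. Apply $\mathrm{Ext}_S^\bullet(-,\omega_S)$ to (2). As $S/I$ is CM of codimension $a+b-1$, we have $\mathrm{Ext}_S^{a+b-2}(S/I,\omega_S)=0$, and $\mathrm{Ext}^{a+b-1}_S(A,\omega_S)=0$ as well. What is left is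
$$0\to\mathrm{Hom}_A(A,\omega_A)=\omega_A\to\mathrm{Hom}_A(\omega_A,\omega_A)=A\to\omega_{S/I}\to0 .$$
The first map is composition with $f:\omega_A\to A$. It sends $\eta\in\omega_A$ to the homomorphism $w\mapsto(fw)\eta=(f\eta)w$, that is, to the element $f\eta\in A$. So it is again multiplication by $f$, and its cokernel is $S/I$ by (2).

**Step 4: duality of Betti numbers.** By Step 3, $S/I$ is Gorenstein of projective dimension $a+b-1$, and $\mathrm{Hom}_S(F_\bullet,\omega_S)$ is again a minimal resolution of $S/I$. A summand $S(-p-j)$ of $F_p$ becomes a summand $S(p+j-a-b-2)$ in position $a+b-1-p$, and $a+b+2-p-j=(a+b-1-p)+(3-j)$. Hence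
$$\beta_{p,j}=\beta_{a+b-1-p,\,3-j}.\tag{3}$$
Because $I_0=I_1=0$, we have $\beta_{p,j}=0$ for $j\le0$ except $\beta_{0,0}=1$, and $\beta_{0,j}=0$ for $j>0$. With (3): apart from $\beta_{0,0}=\beta_{a+b-1,3}=1$, only $\beta_{p,1}$ and $\beta_{p,2}$ with $1\le p\le a+b-2$ can be nonzero.

**Step 5: $K_{p,1}$ as a kernel, and closedness in $e$.** This lets us compare different ideals and vary $e$. For $p\ge1$, $K_{p,1}=\mathrm{Tor}_{p-1}(I,\mathbb F)_{p+1}$ is computed by the Koszul complex of $I$; since $I_1=0$ and $I_3\subset S_3$,
$$K_{p,1}(X_e)=\ker\big(\wedge^{p-1}S_1\otimes I_2\to\wedge^{p-2}S_1\otimes S_3\big).\tag{4}$$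
By (2), the cokernel of $f:(M_a\otimes M_b)_2\to A_2$ has the same dimension for all $e$, so these cokernels form a vector bundle over $\{e_2\neq0\}$, and $S_2$ maps onto it. Hence the spaces $(I_e)_2$ form a vector bundle compatible with base change, and by (4) the set $\{e:K_{p,1}(X_e)\ne0\}$ is closed in $\{e_2\ne0\}$.

**Step 6: no gaps.** We show that if $p\ge2$ and $\beta_{p,1}\ne0$, then $\beta_{p-1,1}\ne0$. A basis element of $F_p$ of degree $p+1$ maps to a nonzero element of $\mathfrak mF_{p-1}$: by minimality the kernel of $F_p\to F_{p-1}$ lies in $\mathfrak mF_p$. So $F_{p-1}$ has a generator of degree $\le p$. As $p-1\ge1$, all generators of $F_{p-1}$ have degree $\ge p$. So there is one of degree exactly $p$.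

**Step 7: a purity criterion.** We claim that for $a\ge2$ the resolution of $X_e(a,a)$ is pure if and only if $K_{a,1}=0$. If $K_{a,1}=0$, then $\beta_{p,1}=0$ for $p\ge a$ by Step 6, and $\beta_{p,2}=\beta_{2a-1-p,1}=0$ for $p\le a-1$ by (3). So $F_p$ is generated in degree $p+1$ for $1\le p\le a-1$ and in degree $p+2$ for $a\le p\le2a-2$. If $K_{a,1}\ne0$, then $\beta_{a-1,1}\ne0$ by Step 6 and $\beta_{a-1,2}=\beta_{a,1}\ne0$ by (3), so $F_{a-1}$ has generators in two degrees.

**Step 8: Theorem B implies Theorem A.** The case $a=1$ was done above. For $a=b\ge2$, Theorem B says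
$$K_{a,1}\ne0\iff a\le2a-1-c\iff c\le a-1\iff2k-2\le a-1\iff k\le\tfrac{a+1}2,$$
and Step 7 translates this into Theorem A.

**Step 9: what remains for Theorem B.** By (3), the statement on $K_{p,2}$ follows from the one on $K_{p,1}$. By Step 6 it suffices to prove two things:

* (NV) $K_{p,1}\ne0$ for $p=a+b-1-c$, if this number is $\ge1$;
* (V) $K_{h,1}=0$ for $h:=a+b-c$.

Betti numbers do not change under field extension, and $X_e$ is defined over $\mathbb Q(e_1,e_2)$ when $\operatorname{char}\mathbb F=0$. This field embeds in $\mathbb C$, and the order of $q$ is preserved. So for (V) we may take $\mathbb F=\mathbb C$.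

## Scrolls containing $X_e(a,b)$

This section proves (NV), in every characteristic. We may extend $\mathbb F$ so that $t_1,t_2\in\mathbb F$.

Recall the Eagon–Northcott complex: if the $2\times2$ minors of a $2\times(p+1)$ matrix of linear forms generate an ideal $J$ of codimension $p\geq 1$, the largest possible, then $S/J$ has a linear minimal resolution of length $p$ whose $j$-th module is $S(-j-1)^{j\binom{p+1}{j+1}}$ for $j\ge1$. Its last rank is $p$, so $K_{p,1}(S/J)\ne0$. If $J\subset I$, then $J_2\subset I_2$, and (4), which holds for $S/J$ as well, gives $0\neq K_{p,1}(S/J)\subset K_{p,1}(X_e)$. So we look for such matrices.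

The case $a=b=3$, $q=-1$ shows what to look for. Here $t_2=-t_1$, so $e_1=0$, and $I$ contains the quadrics $x_iy_{j+2}+e_2x_{i+2}y_j$ for $i,j\in\{0,1\}$, as well as $x_0x_3-x_1x_2$ and $y_0y_3-y_1y_2$. Up to scalars these six are the minors of
$$\begin{pmatrix}x_0&x_1&-e_2y_0&-e_2y_1\\x_2&x_3&y_2&y_3\end{pmatrix}.$$
The entries are distinct variables up to nonzero scalars, so the codimension is $3$, and the Eagon–Northcott ranks are $1,6,8,3$. Hence $\beta_{2,1}\ge8$ and $\beta_{3,1}\ge3$. By (3), $\beta_{2,2}=\beta_{3,1}\ge3$. So $F_2$ has generators of degrees $3$ and $4$, and purity fails.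

**Step 1: the case $c=\min(a,b)$.** We need a codimension $a+b-1-c$. Suppose $c=a\le b$. The matrix with columns $\binom{y_j}{y_{j+1}}$, $0\le j\le b-1$, has its minors in $I$, and they define a cone over a rational normal curve, of codimension $b-1=a+b-1-c$. If $c=b\le a$, use the $x$-variables in the same way.

**Step 2: the case $c=2k-2<\min(a,b)$.** We build a matrix that uses the order of $q$. Here $k$ is finite and $2\le k\le\min(a,b)$, because $2k-2\le\min(a,b)-1$. Since $q^k=1$, we may put $\tau:=t_1^k=t_2^k$. Take the columns
$$\binom{x_i}{x_{i+k}}\ (0\le i\le a-k),\qquad\binom{\tau y_j}{y_{j+k}}\ (0\le j\le b-k).$$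
Minors of two $x$-columns or of two $y$-columns map to $0$ in $B$. A mixed minor maps as follows:
$$x_iy_{j+k}-\tau x_{i+k}y_j\mapsto u_0^{a-i-k}u_1^iv_0^{b-j-k}v_1^j\,(u_0^kv_1^k-\tau u_1^kv_0^k).$$
Since $q$ has exact order $k$, the elements $t_1q^j$, $0\le j\le k-1$, are $k$ distinct roots of $X^k-\tau$, so
$$u_0^kv_1^k-\tau u_1^kv_0^k=\prod_{j=0}^{k-1}(u_0v_1-t_1q^ju_1v_0).$$
The factors $j=0,1$ are $\delta_1$ and $\delta_2$, so the product is divisible by $f$. Hence all minors lie in $I$.

**Step 3: the codimension in Step 2.** We check that the minors have the largest possible codimension. Substitute $y_{r+mk}=\tau^my'_{r+mk}$ for $0\le r<k$. The column with $j=r+mk$ becomes $\tau^{m+1}\binom{y'_j}{y'_{j+k}}$, a nonzero multiple of $\binom{y'_j}{y'_{j+k}}$. Grouping the indices modulo $k$, the matrix becomes a concatenation of blocks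
$$\begin{pmatrix}w_0&\cdots&w_{l-1}\\w_1&\cdots&w_l\end{pmatrix}$$
in disjoint sets of variables. Let there be $\rho$ blocks with $l_1,\dots,l_\rho\geq 1$ columns, and let $N=\sum l_i=a+b+2-2k\ge2$. At a point where all minors vanish, over the algebraic closure, there is $(\lambda:\mu)\in\mathbb P^1$ such that $\lambda\cdot(\text{row }1)+\mu\cdot(\text{row }2)=0$. For fixed $(\lambda:\mu)$ each block gives equations $\lambda w_i+\mu w_{i+1}=0$ with a one-dimensional solution space. So in the affine space of dimension $\sum(l_i+1)=N+\rho$ of the variables that occur, the zero locus has dimension at most $\rho+1$, and the codimension is at least $N-1$. Since the minors of a $2\times N$ matrix have codimension at most $N-1$, it equals $N-1$. Variables that do not occur do not change the codimension. Thus $p=N-1=a+b+1-2k=a+b-1-c$, which proves (NV).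

## The K3 carpet, and how far semicontinuity reaches

**Step 1: (V) for $q=1$.** We identify $X_e$ with the carpet and quote (T1). Let $\operatorname{char}\mathbb F=0$ and $t_1=t_2=e_1/2\in\mathbb F^*$. Scaling $v_1$ and correspondingly the $y_j$, we may assume $t_1=t_2=1$, so $f=\delta^2$ with $\delta=u_0v_1-u_1v_0$. Let $I_1\supset I$ be the kernel of $S\to B/(\delta)$, that is, the ideal of $S(a,b)$. The image of $I_1$ in $B$ lies in $\delta B$, so $I_1^2\subset I$. Moreover
$$I_1/I=(\delta B\cap A)/(\delta^2B\cap A)=\bigoplus_{m,n\ge1}(B/\delta)_{(am-1,bn-1)} .$$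
Restricting to the diagonal, $(B/\delta)_{(i,j)}=H^0(\mathbb P^1,\mathcal O(i+j))$ for $i,j\ge0$. So the degree $d$ part of $I_1/I$ is
$$\bigoplus_{m+n=d,\ m,n\ge1}H^0(\mathbb P^1,\mathcal O(am+bn-2))=H^0\big(\omega_{S(a,b)}(d)\big).$$
For the last equality, let $\pi$ be the projection of $S(a,b)=\mathbb P(\mathcal O(a)\oplus\mathcal O(b))$ to $\mathbb P^1$. Then $\omega_{S(a,b)}=\mathcal O(-2)\otimes\pi^*\mathcal O(a+b-2)$, and $\pi_*$ of $\omega_{S(a,b)}(d)$ is $\mathrm{Sym}^{d-2}(\mathcal O(a)\oplus\mathcal O(b))\otimes\mathcal O(a+b-2)$. The identifications are compatible with multiplication by $S$. So $X_e$ is a double structure on $S(a,b)$ with ideal sheaf $\omega_{S(a,b)}$. Its canonical sheaf is trivial by $\omega_{S/I}\cong S/I$, and $H^1(\mathcal O)=0$ because the surface $X_e$ is arithmetically CM. Hence it is the K3 carpet. Now $k=\infty$, so $c=\min(a,b)$, and (3) with (T1) gives $\beta_{h,1}=\beta_{c-1,2}=0$. This is (V) for $q=1$.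

From here on $\mathbb F=\mathbb C$. It is natural to hope that semicontinuity does the rest. Take $a=b\ge2$. The set of $e$ with $K_{a,1}(X_e(a,a))\ne0$ is closed, and by Step 1 it does not contain $(2,1)$. Pull it back to a closed proper subset $W$ of $\{(t_1,t_2)\in(\mathbb C^*)^2\}$. Scaling $v_1$ by $\lambda$ and $y_j$ by $\lambda^j$ shows that $W$ is stable under $(t_1,t_2)\mapsto(\lambda t_1,\lambda t_2)$. So $W$ is the preimage, under $(t_1,t_2)\mapsto t_2/t_1$, of the closed set $\{q:(1,q)\in W\}\subset\mathbb C^*$, which is proper, hence finite. The outcome is that for fixed $a$ purity holds for all but finitely many $q$.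

Here the argument stops. The exceptional set is finite and contains the roots of unity found in the previous section, but openness gives no way to show that a particular $q$, say $q=2$ or a root of unity of order larger than $\frac{a+1}2$, is not in it. We must work with each $q$ separately, and for $q\ne1$ the surface has a geometry that the carpet does not have.

## Hyperplane sections are binary curves

From now on $q\ne1$. Let $\ell=\sum\alpha_ix_i+\sum\beta_jy_j$ be a linear form, with associated binary forms
$$\alpha(u)=\sum\alpha_iu_0^{a-i}u_1^i,\qquad\beta(v)=\sum\beta_jv_0^{b-j}v_1^j .$$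
Use the coordinates $z=u_1/u_0$ and $v_1/v_0$. Let $\xi_1,\dots,\xi_a\in\mathbb C^*$ be the roots of $\alpha$, and let $t_1\eta_1,\dots,t_1\eta_b\in\mathbb C^*$ be the roots of $\beta$. Assume that all $\xi_i,\eta_l$ are distinct, and that all $\xi_i,\eta_l/q$ are distinct.

**Lemma 1.** $C=X_e(a,b)\cap\{\ell=0\}$ is a stable curve with two components $C_1,C_2\cong\mathbb P^1$ (coordinate $z$ on each), glued at the $a+b+2$ nodes
$$(0,0),\quad(\infty,\infty),\quad(\xi_i,\xi_i),\quad(\eta_l,\eta_l/q)\qquad\text{(point of }C_1,\text{ point of }C_2).$$
Moreover $S/(I,\ell)=\bigoplus_nH^0(C,\omega_C^n)$, $g(C)=a+b+1$, and $K_{p,j}(C,\omega_C)=K_{p,j}(X_e(a,b))$.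

*Proof.* **Step 1: $\ell$ is a nonzerodivisor.** This gives the algebraic statements. The forms $\delta_1,\delta_2$ are irreducible and not proportional, so $B/(f)\hookrightarrow B/(\delta_1)\times B/(\delta_2)$ and $I=I_1\cap I_2$, where $I_i=\ker(S\to B/(\delta_i))$ is prime. It is the ideal of the smooth scroll $X_i\cong\mathbb P(\mathcal O(a)\oplus\mathcal O(b))$ with points $(\lambda\,\nu_a(u),\mu\,\nu_b(u_0,t_iu_1))$. Since $S_1$ maps injectively to $(B/\delta_i)_{(a,0)}\oplus(B/\delta_i)_{(0,b)}$, the $I_i$ contain no linear form. So $\ell$ is a nonzerodivisor on $S/I_1$ and $S/I_2$, hence on $S/I$.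

Consequently $S_C:=S/(I,\ell)$ is CM of dimension $2$ with $\omega_{S_C}=(\omega_{S/I}/\ell\,\omega_{S/I})(1)=S_C(1)$. So $S_C=\bigoplus_nH^0(\mathcal O_C(n))$ and $\omega_C=\mathcal O_C(1)$, which gives $S_C=\bigoplus_nH^0(\omega_C^n)$. In particular $h^0(\mathcal O_C)=1$ and $p_a(C)=h^0(\omega_C)=\dim(S_C)_1=a+b+1$. Dividing by a linear nonzerodivisor preserves Betti numbers, so $K_{p,j}(C,\omega_C)=K_{p,j}(X_e)$.

**Step 2: the two components.** The curve $C_i:=X_i\cap\{\ell=0\}$ is given by $\lambda\alpha(u)+\mu\beta(u_0,t_iu_1)=0$. The form $\beta(u_0,t_iu_1)$ vanishes where $t_iz=t_1\eta_l$, that is, at $z=\eta_l$ for $i=1$ and at $z=\eta_l/q$ for $i=2$. By assumption it has no zero in common with $\alpha$. So over each $u$ there is exactly one $(\lambda:\mu)$, and $C_i$ is a section of the scroll, isomorphic to $\mathbb P^1$ via $z$.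

**Step 3: the intersection points.** We find $C_1\cap C_2$ as a set. Let $(x,y)\in X_1\cap X_2$ with $x\neq0$ and $y\ne0$. Then $u$ and $v$ are determined, and $u_0v_1=t_1u_1v_0=t_2u_1v_0$ gives $u_1v_0=u_0v_1=0$. So $u=v=0$ or $u=v=\infty$. Hence $X_1\cap X_2$ consists of the line over $(0,0)$, the line over $(\infty,\infty)$, and the rational normal curves in $\{y=0\}$ and $\{x=0\}$. As $\alpha,\beta$ do not vanish at $0$ or $\infty$, the hyperplane meets each of the two lines in one point, off the two rational normal curves. These points are $(0,0)$ and $(\infty,\infty)$ in the coordinate $z$. On $\{y=0\}$ we get $\alpha(u)=0$, so $z=\xi_i$ on both curves. On $\{x=0\}$ we get $v=t_1\eta_l$, which has $z=t_1\eta_l/t_i$ on $C_i$, so the point is $(\eta_l,\eta_l/q)$. Altogether these are $a+b+2$ distinct points.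

**Step 4: nodes.** Off these points $C$ coincides locally with $C_1$ or $C_2$, so it is smooth. Since $C$ is CM, it has no embedded points, so it is reduced and $C=C_1\cup C_2$. From
$$0\to\mathcal O_C\to\mathcal O_{C_1}\oplus\mathcal O_{C_2}\to\mathcal T\to0,\qquad\mathcal T=\mathcal O_{C_1\cap C_2},$$
we read off $\operatorname{length}\mathcal T=2-(1-p_a)=p_a+1=a+b+2$. Since $\mathcal T$ has length at least $1$ at each of the $a+b+2$ points, it has length exactly $1$ there. So $\mathcal O_{C,x}=\mathcal O_{C_1,x}\times_{\mathbb C}\mathcal O_{C_2,x}$ at each point, which is a node. Finally $C$ is connected because $h^0(\mathcal O_C)=1$, and $\omega_C=\mathcal O_C(1)$ is ample. So $C$ is stable. $\square$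

**Definition (binary curve).** A binary curve of genus $g$ is a curve consisting of two copies of $\mathbb P^1$ glued at $g+1$ pairs of points to nodes.

It is determined by the pairs of points. For $g\ge2$ it is stable, since each component carries $g+1\ge3$ nodes, and none of its nodes is separating. Example: for $a=b=1$, Lemma 1 gives a plane section of the quartic $X_e(1,1)$. It consists of a plane section of the quadric $x_0y_1=t_1x_1y_0$ and one of $x_0y_1=t_2x_1y_0$, that is, two conics meeting in $4$ points. This is a binary curve of genus $3$, canonically embedded as a plane quartic.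

Now the root of unity becomes visible. Suppose $q$ has finite order $k$. The map $z\mapsto z^k$ on both components agrees at all nodes of $C$, because $(\eta_l/q)^k=\eta_l^k$. So it glues to a map $C\to\mathbb P^1$ of degree $k$ on each component, of total degree $2k$. For $a=b=h$ the curve $C$ has genus $2h+1$, and the bound in (T2) is $h+1=a+1$. The condition $2k\le a+1$ is exactly $k\le\frac{a+1}2$.

## Two obstacles to using (T2), and the curve $C'$

The wish is: if $K_{h,1}(C,\omega_C)\neq0$, then by (T2) $C$ has a map of low degree to $\mathbb P^1$, and we exclude such maps for general $\ell$. Two things are in the way.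

First, the genus. (T2) is about $K_{h,1}$ in genus $2h+1$, while $C$ has genus $a+b+1=h+c+1$. These agree only if $h=c$. To repair this we glue further pairs of points. Put
$$n:=a+b-2c=h-c\ge0,\qquad\text{so}\qquad a+b+n=2h,\qquad h\ge\max(a,b).\tag{5}$$
Let $\Pi=(\mathbb C^*)^{a+b+2n}$ with coordinates $(\xi_i,\eta_l,\zeta_m,\zeta_m')$, $1\le m\le n$. Let $\Pi^\circ\subset\Pi$ be the open set where all $\xi_i,\eta_l,\zeta_m$ are distinct and all $\xi_i,\eta_l/q,\zeta_m'$ are distinct. For a point of $\Pi^\circ$ let $C'$ be the binary curve with the $2h+2$ nodes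
$$(0,0),\quad(\infty,\infty),\quad(\xi_i,\xi_i),\quad(\eta_l,\eta_l/q),\quad(\zeta_m,\zeta_m').\tag{6}$$
It has genus $2h+1$. For the conjecture itself, that is, for $a=b\ge2$ and $2k\ge a+2$, we have $c=h=a$ and $n=0$, so $C'=C$.

Second, $C'$ is singular. The locus $\{K_{h,1}\ne0\}$ is closed, so syzygies can appear in a limit; a priori $K_{h,1}(C')\ne0$ says nothing about smooth curves near $C'$. This is where (T2) alone does not help. The way past it is that in genus $2h+1$ the locus $\{K_{h,1}\ne0\}$ is, near $C'$, the zero set of one determinant. So it has codimension at most $1$ at $[C']$. Either it leaves the boundary there, and smooth curves with $K_{h,1}\ne0$ degenerate to $C'$, or it contains all of $\Delta_0$. The second possibility would force a syzygy on the carpet $X(h,h)$, contradicting (T1).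

After that one has to see what a map of degree $\le h+1$ on a nearby smooth curve leaves behind on $C'$: a pair of maps $\gamma_1,\gamma_2:\mathbb P^1\to\mathbb P^1$, each node at which they disagree costing at least $1$. As a check on the number $n$, take $\gamma_1=\gamma_2=z^k$ on $C'$ with $\zeta_m^k\ne\zeta_m'^k$ for all $m$. It disagrees at exactly $n$ nodes, and its cost is $2k+n\ge c+2+n=h+2$, which is above the bound $h+1$, with equality when $c=2k-2$.

## The Koszul divisor at a binary curve

Fix $h\ge2$. For a stable curve $C$ of genus $2h+1$ with $V=H^0(\omega)$ consider the condition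
$$(\ast)\qquad\wedge^{h-1}V\otimes H^0(\omega^2)\to\wedge^{h-2}V\otimes H^0(\omega^3)\to\cdots\to H^0(\omega^{h+1})\to0\ \text{ is exact except at the left end.}$$

**Step 1: $(\ast)$ is open in flat families.** We need this to get vector bundles near $C'$. In a family, the terms are vector bundles compatible with base change. If the last map is surjective at a point, it is so nearby, and there its kernel is a vector bundle compatible with base change. Exactness at the next place is surjectivity of a map of bundles onto this kernel, again an open condition, and there the new kernel is again a bundle. Continue to the left. On the open set where $(\ast)$ holds, the kernel of the leftmost map is a vector bundle compatible with base change. Its rank is an alternating sum of ranks, so it depends only on $h$.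

**Step 2: hyperplane sections satisfy $(\ast)$.** Let $C$ be a section as in Lemma 1 of $X_e(a',b')$ with $a'+b'=2h$. By Lemma 1 its groups $K_{i,j}$ are those of $X_e(a',b')$, and for $j\ge3$ these vanish unless $(i,j)=(2h-1,3)$. Exactness in $(\ast)$ concerns $K_{i,j}$ with $j\ge3$ and $i\le h-2$ only. So $(\ast)$ holds.

**Proposition 2.** Let $C'$ be a binary curve of genus $2h+1$, $h\geq 2$, satisfying $(\ast)$ with $K_{h,1}(C',\omega)\ne0$. Then there is a flat proper family $\mathcal C\to\operatorname{Spec}\mathbb C[[\epsilon]]$ with special fibre $C'$ whose generic fibre is smooth, geometrically connected, and has a nonconstant morphism to $\mathbb P^1_{\mathbb C((\epsilon))}$ of degree $\le h+1$.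

*Proof.* **Step 1: the locus as a determinant.** We show that $\{K_{h,1}\ne0\}$ has codimension at most $1$ near $C'$. Let $Y\to\overline{\mathcal M}_{2h+1}$ be étale, $Y$ a smooth irreducible variety, with $0\in Y$ mapping to $[C']$. Let $E=\pi_*\omega$, and let $\Delta_Y$ be the preimage of the boundary, of pure codimension $1$. After shrinking $Y$, $(\ast)$ holds on $Y$, so $\mathcal K=\ker(\wedge^{h-1}E\otimes\pi_*\omega^2\to\wedge^{h-2}E\otimes\pi_*\omega^3)$ is a vector bundle compatible with base change. We obtain a map of bundles
$$\psi:\ (\wedge^hE\otimes E)/\wedge^{h+1}E\to\mathcal K,\qquad\ker\psi_x=K_{h,1},\quad\operatorname{coker}\psi_x=K_{h-1,2}\quad\text{at each }x\in Y.$$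
The ranks of source and target depend only on $h$. They are equal: sections of $X_{e'}(h,h)$ with $t_1'\ne t_2'$ satisfy $(\ast)$, and for them (3) gives $\beta_{h,1}=\beta_{h-1,2}$, so kernel and cokernel of the corresponding map have the same dimension. Hence $D=\{\det\psi=0\}$ is the locus $K_{h,1}\ne0$ in $Y$. It contains $0$, and either $D=Y$ or every component of $D$ has codimension $1$.

**Step 2: some component $D'\ni0$ of $D$ is not contained in $\Delta_Y$.** (This includes $D=Y$.) In this case we find the family. Take an irreducible curve in $D'$ through $0$ not contained in $\Delta_Y$, normalize it, and complete at a point over $0$. This gives a family over $\mathbb C[[\epsilon]]$ with special fibre $C'$ and smooth, geometrically connected generic fibre with $K_{h,1}\ne0$. The field $\overline{\mathbb C((\epsilon))}$ is abstractly isomorphic to $\mathbb C$, so (T2) gives a nonconstant map to $\mathbb P^1$ of degree $\le h+1$ on the geometric generic fibre. It is defined over a finite extension of $\mathbb C((\epsilon))$, which is of the form $\mathbb C((\epsilon^{1/m}))$. Base change to $\mathbb C[[\epsilon^{1/m}]]$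 does not change the special fibre; rename $\epsilon^{1/m}$ as $\epsilon$.

**Step 3: the remaining case is impossible.** Suppose every component of $D$ through $0$ is contained in $\Delta_Y$. Then $D\ne Y$, and a component $D'\ni0$ of $D$ has codimension $1$, so it is an irreducible component of $\Delta_Y$. Its generic point maps to the generic point of some $\Delta_i$, and $[C']\in\Delta_i$. As $C'$ has no separating node, (T3) gives $i=0$. So $K_{h,1}\ne0$ at the generic point of $\Delta_0$, hence on all of $\Delta_0$, because $\{K_{h,1}\ne0\}$ is closed and $\Delta_0$ is irreducible. By Lemma 1 and (T3), $\Delta_0$ contains sections of $X_{e'}(h,h)$ for all $e'$ with $e_2'\ne0$ and $t_1'\ne t_2'$. So $K_{h,1}(X_{e'}(h,h))\ne0$ for all these $e'$, which are dense in $\{e_2'\ne0\}$. By closedness in $e'$, $K_{h,1}(X_{(2,1)}(h,h))\ne0$. For $e'=(2,1)$ we have $t_1'=t_2'=1$, so this is the carpet $X(h,h)$, and (3) turns the statement into $K_{h-1,2}(X(h,h))\ne0$. This contradicts (T1). $\square$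

## Limits of maps to $\mathbb P^1$ on binary curves

What can happen at a node is visible on a conic degenerating to two lines. Let $XY=\epsilon Z^2$ over $\mathbb C[[\epsilon]]$, with $x=X/Z$, $y=Y/Z$, $xy=\epsilon$. The function $\varphi=\frac x{x+y}=\frac{x^2}{x^2+\epsilon}$ has degree $2$ on the generic fibre. It restricts to the constant $1$ on $\{y=0\}$ and to the constant $0$ on $\{x=0\}$, and these disagree at the node. The whole degree has been absorbed at the node. If we replace $\varphi$ by $(\varphi-1)/\epsilon=-1/(x^2+\epsilon)$, the restriction to $\{y=0\}$ is $-1/x^2$, of degree $2$, and the restriction to $\{x=0\}$ is the constant $\infty$. Now the two agree at the node and nothing is absorbed there.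

**Proposition 3.** Let $h\ge2$, and let $\mathcal C\to\operatorname{Spec}R$, $R=\mathbb C[[\epsilon]]$, be flat and proper with special fibre a binary curve $C_1\cup C_2$ with nodes $\kappa_i=(P_i,P_i')$, $1\le i\le2h+2$. Let the generic fibre be smooth, geometrically connected, with a nonconstant morphism to $\mathbb P^1$ of degree $d\le h+1$. Then there are morphisms $\gamma_i:C_i\to\mathbb P^1$ of degrees $d_1,d_2\ge1$ with
$$d_1+d_2+s\le h+1,\qquad s=\#\{i:\gamma_1(P_i)\ne\gamma_2(P_i')\}.$$

*Proof.* **Step 1: $\mathcal C$ is normal and integral.** This lets us use valuations and Zariski's main theorem. $\mathcal C$ is $S_2$, since it is flat over $R$ with reduced one-dimensional special fibre and regular generic fibre. Its points of codimension one lie in the regular generic fibre or are generic points of the special fibre, where $\mathcal C\to\operatorname{Spec}R$ is smooth. So $\mathcal C$ is normal. Every connected component of $\mathcal C$ is proper over $R$, so it meets the special fibre, which is connected. So $\mathcal C$ is connected, hence integral.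

**Step 2: normalizing the function.** We arrange that the limit on $C_1$ is not constant. Let $\varphi$ be the given rational function and $v$ the valuation of the discrete valuation ring of $\mathcal C$ at the generic point of $C_1$. This ring has uniformizer $\epsilon$ and residue field $\mathbb C(C_1)$. Multiply $\varphi$ by a power of $\epsilon$ so that $v(\varphi)\ge0$. If the residue of $\varphi$ in $\mathbb C(C_1)$ is a constant $c_0$, replace $\varphi$ by $(\varphi-c_0)/\epsilon$, and repeat. If this never ended, there would be constants $c_i$ with $v(\varphi-\sum_{i<m}c_i\epsilon^i)\ge m$ for all $m$. Then $v(\varphi-\sigma)\ge m$ for all $m$, where $\sigma=\sum c_i\epsilon^i\in R$. So $\varphi=\sigma$ would be constant on the generic fibre, a contradiction. So after an affine transformation over $\mathbb C((\epsilon))$, which preserves the degree $d$, the function $\varphi$ restricts to a nonconstant function on $C_1$.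

**Step 3: the closure of the graph.** We compare degrees on the generic and the special fibre. The rational map $\varphi:\mathcal C\dashrightarrow\mathbb P^1_R$ is defined on the generic fibre and at all points of codimension one, so on an open $U$ whose complement is a finite set of closed points. Let $\gamma_i:C_i\to\mathbb P^1$ be the extension of $\varphi|_{C_i\cap U}$, and $d_i$ its degree (with $d_i=0$ if $\gamma_i$ is constant). Let $\Gamma\subset\mathcal C\times_R\mathbb P^1_R$ be the closure of the graph over the generic fibre. It is integral, and flat and proper over $R$. Over $U$ it is the graph of $\varphi$, since this graph is closed in $U\times_R\mathbb P^1_R$ and flat over $R$. So every other component of the special fibre $\Gamma_0$ lies over a point of the finite set $\mathcal C\setminus U$, and as a cycle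
$$[\Gamma_0]=[\operatorname{graph}\gamma_1]+[\operatorname{graph}\gamma_2]+\sum_xm_x[\{x\}\times\mathbb P^1],\qquad m_x\ge0.$$
The degree of the pullback of $\mathcal O_{\mathbb P^1}(1)$ is constant in the flat family $\Gamma$, so $d=d_1+d_2+\sum m_x$.

**Step 4: each disagreement costs at least 1.** Suppose $\gamma_1(P_i)\ne\gamma_2(P_i')$. By Zariski's main theorem the fibre of the proper birational map $\Gamma\to\mathcal C$ over $\kappa_i$ is connected, because $\mathcal C$ is normal. It is a closed subset of $\{\kappa_i\}\times\mathbb P^1$ containing the two distinct points $(\kappa_i,\gamma_1(P_i))$ and $(\kappa_i,\gamma_2(P_i'))$. So it is all of $\{\kappa_i\}\times\mathbb P^1$, and $m_{\kappa_i}\ge1$. Hence $d_1+d_2+s\le d\le h+1$.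

**Step 5: both degrees are positive.** By Step 2, $d_1\ge1$. If $\gamma_2$ were constant, the nodes with $\gamma_1(P_i)=\gamma_2(P_i')$ would have their points $P_i$ in one fibre of $\gamma_1$, so there would be at most $d_1$ of them. Then $s\ge2h+2-d_1$ and $d\ge d_1+s\ge2h+2$, a contradiction. $\square$

## Counting parameters of nodes and maps

Return to $q\ne1$ of order $k\le\infty$, to $c$, $h$, $n$ as in (5), and to the curves $C'$ with nodes (6). Note that $\dim\Pi=a+b+2n=2h+n$.

**Proposition 4.** For a general point of $\Pi^\circ$ there are no $\gamma_1,\gamma_2:\mathbb P^1\to\mathbb P^1$ of degrees $d_1,d_2\ge1$ with $d_1+d_2+s\le h+1$, where $s$ is the number of nodes (6) at which $\gamma_1,\gamma_2$ do not match.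

*Proof.* **Step 1: the incidence varieties.** We set up a count in which a small dimension proves the claim. There are finitely many choices of $d_1,d_2$ and of the set of nodes required to match, namely all those at which given $\gamma_1,\gamma_2$ do match. Fix one choice. Let $s_0,s_a,s_b,s_c$ be the numbers of nodes not required to match among $\{(0,0),(\infty,\infty)\}$, the $(\xi_i,\xi_i)$, the $(\eta_l,\eta_l/q)$, and the $(\zeta_m,\zeta_m')$, with
$$s=s_0+s_a+s_b+s_c\le h+1-d_1-d_2 .$$
Let $T$ be the variety of all $(\gamma_1,\gamma_2,\text{point of }\Pi)$ with the required matchings. It is the disjoint union of four locally closed loci, according to whether or not $\gamma_1(z)\equiv\gamma_2(z)$ and whether or not $\gamma_1(z)\equiv\gamma_2(z/q)$. They are Steps 2–5.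

The group $PGL_2$ acts on $T$ by post-composition. It acts freely, because the $\gamma_i$ are surjective, and it preserves the fibres of $T\to\Pi$ and the four loci. So every nonempty fibre of a locus over $\Pi$ has dimension $\ge3$, and a locus that dominates $\Pi$ has dimension at least $\dim\Pi+3=2h+n+3$. We show that all four loci have dimension $\le2h+n+2$. Then none of the finitely many loci dominates $\Pi$, and the claim follows.

Two facts are used throughout. Maps of degree $d$ form an irreducible variety of dimension $2d+1$, open in $\mathbb P^{2d+1}$. And for fixed $(\gamma_1,\gamma_2)$ the pairs $(\zeta_m,\zeta_m')$ contribute at most $(n-s_c)+2s_c=n+s_c$: since the $\gamma_i$ are nonconstant, a required pair moves on a curve $\gamma_1(\zeta)=\gamma_2(\zeta')$.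

**Step 2: $\gamma_1(z)\not\equiv\gamma_2(z)$ and $\gamma_1(z)\not\equiv\gamma_2(z/q)$.** The generic situation: here the nodes at $0$ and $\infty$ are used. Write $\gamma_2=\big(\sum p_iz^i\big)/\big(\sum r_iz^i\big)$ with $i\le d_2$. For fixed $\gamma_1$, prescribing $\gamma_2(0)$ is a linear condition on $(p_0,r_0)$, and prescribing $\gamma_2(\infty)$ is a linear condition on $(p_{d_2},r_{d_2})$. Since $d_2\ge1$, these are independent. So the pairs $(\gamma_1,\gamma_2)$ contribute at most $2d_1+2d_2+2-(2-s_0)$. A matched $\xi_i$ satisfies $\gamma_1(\xi_i)=\gamma_2(\xi_i)$ and a matched $\eta_l$ satisfies $\gamma_1(\eta_l)=\gamma_2(\eta_l/q)$, so each has finitely many values. Thus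
$$\dim\le2(d_1+d_2)+s_0+s_a+s_b+n+s_c\le2(h+1-s)+s+n\le2h+n+2 .$$

**Step 3: $\gamma_1=\gamma_2=\gamma$ with $\gamma(z)\not\equiv\gamma(z/q)$.** Now the $\xi_i$ are free and the $\eta_l$ are constrained. Let $d=\deg\gamma$, so $2d\le h+1-s$. A matched $\eta_l$ satisfies $\gamma(\eta_l)=\gamma(\eta_l/q)$ and has finitely many values. So
$$\dim\le2d+1+a+s_b+n+s_c\le h+2+a+n\le2h+n+2,$$
because $a\le h$.

**Step 4: $\gamma_1(z)\equiv\gamma_2(z/q)$ with $\gamma_2(z/q)\not\equiv\gamma_2(z)$.** The roles of $\xi$ and $\eta$ are exchanged. A matched $\xi_i$ satisfies $\gamma_2(\xi_i/q)=\gamma_2(\xi_i)$ and has finitely many values. With $d=d_1=d_2$,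
$$\dim\le2d+1+b+s_a+n+s_c\le h+2+b+n\le2h+n+2,$$
because $b\le h$.

**Step 5: $\gamma_1=\gamma_2=\gamma$ with $\gamma(z)\equiv\gamma(z/q)$.** Here both the $\xi_i$ and the $\eta_l$ are free, and this is where $c\le2k-2$ is needed. Fibres of $\gamma$ are finite, so $q$ has finite order $k$. The function $\gamma$ is invariant under $z\mapsto qz$, so $\gamma=\chi(z^k)$ with $m:=\deg\chi\ge1$ and $\deg\gamma=km$. Such $\gamma$ form a family of dimension $2m+1$. Since $s_c\le s\le h+1-2km$, we get
$$\dim\le(2m+1)+a+b+n+s_c\le2m+1+2h+(h+1-2km)=(2h+n+2)+\big(c-2m(k-1)\big),$$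
where we used $a+b+n=2h$ and $h=n+c$. This is $\le2h+n+2$, because $c\le2k-2\le2m(k-1)$. $\square$

## Vanishing for $q\ne1$

We now prove (V) for $q\ne1$.

**Step 1: the trivial case.** If $a=b=1$, then $c=1$ and $h=1$, and $K_{1,1}=I_2=0$ because $I$ is generated by a quartic. Otherwise $h\ge\max(a,b)\ge2$, and the previous sections apply.

**Step 2: the general $C'$ satisfies $(\ast)$.** This is a hypothesis of Proposition 2. The binary curves over $\Pi^\circ$ form a flat family of stable curves (Knudsen's clutching of two trivial $\mathbb P^1$-bundles along disjoint sections), and $(\ast)$ is open on $\Pi^\circ$. It holds at some point: where $\zeta_m'=\zeta_m$ for all $m$, the nodes (6) are those of Lemma 1 for $X_e(a+n,b)$, with $\xi_1,\dots,\xi_a,\zeta_1,\dots,\zeta_n$ as the roots of the first form. So there $C'$ is a hyperplane section of $X_e(a+n,b)$. Since $(a+n)+b=2h$, such sections satisfy $(\ast)$. As $\Pi^\circ$ is irreducible, $(\ast)$ holds for the general $C'$.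

**Step 3: $K_{h,1}(C',\omega_{C'})=0$ for general $C'$.** If $K_{h,1}(C',\omega_{C'})\ne0$, Proposition 2 gives a family with special fibre $C'$ and a map of degree $\le h+1$ on its generic fibre. Proposition 3 turns this map into $\gamma_1,\gamma_2$ with $d_1,d_2\ge1$ and $d_1+d_2+s\le h+1$. For a general point of $\Pi^\circ$ these are excluded by Proposition 4.

**Step 4: removing the extra nodes.** We pass from $C'$ back to $X_e(a,b)$. Let $C$ be the hyperplane section of $X_e(a,b)$ with the same $\xi_i,\eta_l$ (Lemma 1). It is the partial normalization of $C'$ at the nodes $(\zeta_m,\zeta_m')$. Sections of the dualizing sheaf of a binary curve are pairs of meromorphic differentials on $C_1\sqcup C_2$ with at most simple poles over the nodes and opposite residues at the two points over each node. So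
$$V=H^0(\omega_C)\subset V'=H^0(\omega_{C'}).$$
Products of such sections lie in the space $\mathcal Q$ of meromorphic quadratic differentials on $C_1\sqcup C_2$, into which both $H^0(\omega_C^2)$ and $H^0(\omega_{C'}^2)$ inject. Therefore
$$K_{h,1}(C)=\ker(\wedge^hV\otimes V\to\wedge^{h-1}V\otimes\mathcal Q)/\wedge^{h+1}V,$$
and likewise for $C'$ with $V'$ and the same $\mathcal Q$. The inclusion $V\subset V'$ induces a map $K_{h,1}(C)\to K_{h,1}(C')$.

This map is injective. Suppose $x\in\wedge^hV\otimes V$ is the image of some $y\in\wedge^{h+1}V'$. Choose a retraction $\rho:V'\to V$ of the inclusion. Then $(\wedge^h\rho\otimes\rho)(x)=x$, and by naturality of the map $\wedge^{h+1}\to\wedge^h\otimes\mathrm{id}$, the element $x$ is the image of $\wedge^{h+1}\rho(y)\in\wedge^{h+1}V$. So $x$ is zero in $K_{h,1}(C)$.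

Hence $K_{h,1}(X_e(a,b))=K_{h,1}(C,\omega_C)=0$, which is (V) for $q\neq1$. Together with (V) for $q=1$ and with (NV), this proves Theorem B. Theorem A and the conjecture follow. $\blacksquare$

## Spreading out to large characteristic

Here is the proof of Corollary C. For $a=1$ every $X_e$ is a hypersurface and no $k$ satisfies $2\le k\le1$, so $M_1=1$ works. Let $a\ge2$.

**Step 1: the root-of-unity condition as an integral equation.** We describe both sides of the equivalence by closed sets over $\mathbb Z$. For $k\ge2$ let
$$\Psi_k=\prod_\theta(t_1-\theta t_2),$$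
the product over the primitive $k$-th roots of unity $\theta$. It is the homogenized cyclotomic polynomial, with integer coefficients. For $k\ge2$ the cyclotomic polynomial is palindromic, so $\Psi_k$ is symmetric in $t_1,t_2$ and $\Psi_k\in\mathbb Z[e_1,e_2]$. For instance $\Psi_2=t_1+t_2=e_1$. In $\operatorname{Spec}\mathbb Z[e_1,e_2,e_2^{-1}]$ put
$$W_1=\{K_{a,1}(X_e(a,a))\ne0\},\qquad W_2=\Big\{\prod_{2\le k\le(a+1)/2}\Psi_k=0\Big\}.$$
$W_2$ is closed. So is $W_1$: multiplication by $f$ in (2) is injective at every point, so its cokernel in degree $2$ is locally free, and $(I_e)_2$ is a vector bundle compatible with base change over $\mathbb Z$ as well. By (4), $K_{a,1}$ is fibrewise the kernel of a map of bundles.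

**Step 2: only finitely many primes are bad.** By Theorem A and the purity criterion, which is valid over any field, $W_1$ and $W_2$ have the same points of characteristic $0$. So the constructible sets $W_1\setminus W_2$ and $W_2\setminus W_1$ have constructible images in $\operatorname{Spec}\mathbb Z$ that miss the generic point, that is, finite sets of primes. Let $M_a$ be the product of these primes and of all primes $\le a$.

**Step 3: the equivalence for $p\nmid M_a$.** Let $\mathbb F$ have characteristic $p\nmid M_a$ and let $e\in\mathbb F^2$ with $e_2\ne0$. Betti numbers do not change under field extension, so by Step 2, $K_{a,1}(X_e(a,a))\ne0$ if and only if $\Psi_k(e)=0$ for some $k$ with $2\le k\le\frac{a+1}2$. For such $k$ we have $k\le a$, so $p\nmid k$, and the roots of the $k$-th cyclotomic polynomial over $\overline{\mathbb F}$ are exactly the elements of order $k$. So $\Psi_k(e)=0$ if and only if $t_1/t_2$, equivalently $q$, has exact order $k$. With the purity criterion this is the equivalence of Theorem A over $\mathbb F$. $\square$
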